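# Copies of $\ell_p$ in the duals of $c_0$-saturated combinatorial Banach spaces

## 1. Combinatorial spaces, compact families, saturation

**Definition (hereditary family).** Throughout, $\mathcal F$ is a family of finite subsets of $\mathbb N=\{1,2,\dots\}$ that is *hereditary* (if $F\in\mathcal F$ and $G\subseteq F$, then $G\in\mathcal F$) and *covers* $\mathbb N$ (so every singleton belongs to $\mathcal F$).

Three examples will accompany us:

* $\mathcal B_k=\{F:|F|\le k\}$, for a fixed $k\ge 1$;
* the Schreier family $\mathcal S=\{\emptyset\}\cup\{F\neq\emptyset \text{ finite}:|F|\le\min F\}$;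
* the family $\mathrm{Fin}$ of all finite subsets of $\mathbb N$.

The family $\mathcal S$ is hereditary because passing to a nonempty subset does not increase the size and does not decrease the minimum.

**Definition (combinatorial space).** For $x\in\mathbb R^{\mathbb N}$ put
$$\|x\|_{\mathcal F}=\sup\Big\{\sum_{k\in F}|x(k)|:F\in\mathcal F\Big\},\qquad X_{\mathcal F}=\big\{x\in\mathbb R^{\mathbb N}:\|P_{[n,\infty)}(x)\|_{\mathcal F}\to0\text{ as }n\to\infty\big\},$$
where $P_A$ is the coordinate projection onto $A\subseteq\mathbb N$.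

We take for granted that $X_{\mathcal F}$ is a Banach space, that it is the completion of $c_{00}$ in this norm, and that the unit vectors $(e_n)$ form a normalized $1$-unconditional basis. Since it is a completion of $c_{00}$, we may index the coordinates by any countable infinite set; the enumeration does not matter. Every coordinate projection $P_A$ has norm at most $1$.

Examples. For $\mathcal B_1$ the norm is the sup norm and $X_{\mathcal B_1}=c_0$. For $\mathrm{Fin}$ the norm is $\sum_k|x(k)|$ and $X_{\mathrm{Fin}}=\ell_1$. In $X_{\mathcal S}$ we have $\|e_2+e_3+e_4\|_{\mathcal S}=2$, since $\{2,3,4\}$ is too large to be in $\mathcal S$, while $\|e_3+e_4+e_5\|_{\mathcal S}=3$.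

**Definition (compact family).** $\mathcal F$ is *compact* if it is closed in $2^{\mathbb N}$, where sets are identified with characteristic functions and $2^{\mathbb N}$ has the product topology.

There is a practical way to test this. If $A\in\overline{\mathcal F}$ and $E\subseteq A$ is finite, then some $F\in\mathcal F$ agrees with $A$ on $E$, so $E\subseteq F$ and $E\in\mathcal F$. Thus every finite subset of $A$ is in $\mathcal F$; in particular, if $A$ is finite then $A\in\mathcal F$. Hence $\mathcal F$ is compact as soon as no infinite set has all its finite subsets in $\mathcal F$.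

Examples. $\mathcal B_k$ is compact. So is $\mathcal S$: if $A$ is infinite with minimum $n$, its finite subsets containing $n$ cannot all have at most $n$ elements. $\mathrm{Fin}$ is not compact: $\{1,\dots,n\}\to\mathbb N\notin\mathrm{Fin}$.

**Definition (saturation).** A Banach space is *$c_0$-saturated* (resp. *$\ell_1$-saturated*) if every infinite-dimensional closed subspace contains an isomorphic copy of $c_0$ (resp. $\ell_1$).

Examples. $c_0$ is $c_0$-saturated and $\ell_1$ is $\ell_1$-saturated. The space $\ell_p$, $1<p<\infty$, is neither: it is reflexive, so all its closed subspaces are reflexive, and $c_0$ and $\ell_1$ are not.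

It is known, and we use it as a quoted theorem, that $X_{\mathcal F}$ is $c_0$-saturated if and only if $\mathcal F$ is compact.

**Definition (Cantor–Bendixson derivatives).** For compact $\mathcal F$ put $\mathcal F^{(0)}=\mathcal F$, let $\mathcal F^{(k+1)}$ be the set of accumulation points of $\mathcal F^{(k)}$, and let $\mathcal F^{(\omega)}=\bigcap_{k<\omega}\mathcal F^{(k)}$. (Derivatives of higher order are defined in the same way, with intersections at limits.) All these sets are closed. We say that $\mathcal F$ has *finite rank* if $\mathcal F^{(k)}=\emptyset$ for some $k<\omega$.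

Examples. In $\mathcal B_k$ a set of size $k$ is isolated, since any set agreeing with it on its elements contains it and hence equals it. A set $F$ of size less than $k$ is the limit of $F\cup\{i\}$ as $i\to\infty$. So $\mathcal B_k^{(1)}=\mathcal B_{k-1}$ (with $\mathcal B_0=\{\emptyset\}$), and inductively $\mathcal B_k^{(k)}=\{\emptyset\}$, $\mathcal B_k^{(k+1)}=\emptyset$: finite rank.

In $\mathcal S$, every nonempty $F$ with $|F|\le\min F-k$ lies in $\mathcal S^{(k)}$. Indeed, for $k\ge1$ the sets $F\cup\{i\}$, $i$ large, lie in $\mathcal S^{(k-1)}$ by induction, and they converge to $F$. So $\{n\}\in\mathcal S^{(k)}$ for $n>k$, and $\{n\}\to\emptyset$ gives $\emptyset\in\mathcal S^{(k+1)}$ for every $k$. Hence $\mathcal S$ does not have finite rank.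

**The dual norm.** Write $\|\cdot\|_*$ for the norm of $X_{\mathcal F}^*$. A finitely supported $g$ acts by $g(x)=\sum_kg(k)x(k)$, and $e_k^*$ is the $k$-th coordinate functional. Three facts carry the whole talk.

* **(a)** $\|\chi_F\|_*\le1$ for $F\in\mathcal F$. This is the definition of the norm.
* **(b)** $\|g\|_*\le\sum_k|g(k)|$. Indeed $\|e_k^*\|_*\le1$ because $\{k\}\in\mathcal F$.
* **(c)** If $g,g'$ are finitely supported and $|g|\le|g'|$ pointwise, then $\|g\|_*\le\|g'\|_*$. Given $\|x\|_{\mathcal F}\le1$, let $x'(k)=\operatorname{sgn}(g'(k))\,|x(k)|$. Then $\|x'\|_{\mathcal F}\le\|x\|_{\mathcal F}\le 1$ and $|g(x)|\le\sum_k|g'(k)||x(k)|=g'(x')\le\|g'\|_*$. In particular $\|g\|_*$ depends only on $|g|$.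

Example. In $X_{\mathcal S}^*$, fact (a) gives $\|e_3^*+e_4^*+e_5^*\|_*\le1$, while (b) only gives the bound $3$.

## 2. Is the dual of a $c_0$-saturated $X_{\mathcal F}$ necessarily $\ell_1$-saturated?

We can now ask: *if $\mathcal F$ is compact, so that every infinite-dimensional closed subspace of $X_{\mathcal F}$ contains $c_0$, must every infinite-dimensional closed subspace of $X_{\mathcal F}^*$ contain $\ell_1$?* The question comes from "The ZOO of combinatorial Banach spaces" by Piotr Borodulin-Nadzieja, Barnabás Farkas, Sebastian Jachimek and Anna Pelczar-Barwacz, arXiv:2404.01733 (2024). For general Banach spaces it is known that $c_0$-saturation of a space does not imply $\ell_1$-saturation of its dual.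

The answer is no. These are the statements we shall prove.

**Theorem 1.** Let $1<p<\infty$ and $\frac1p+\frac1q=1$. There are a compact hereditary family $\mathcal F$ of finite subsets of $\mathbb N$ covering $\mathbb N$ and finitely supported, disjointly supported functionals $f_3,f_4,\dots\in X_{\mathcal F}^*$ such that for all $b\in c_{00}$ supported on $\{3,4,\dots\}$
$$\tfrac1{16}\|b\|_p\le\Big\|\sum_nb_nf_n\Big\|_*\le C_q\|b\|_p,\qquad C_q=2^{q-1}\Big(1+\frac2{1-2^{1-q}}\Big)+\frac1{2^{q-1}-1}\quad(C_2=11).\tag{1}$$
Hence $X_{\mathcal F}^*$ contains $\ell_p$ and is not $\ell_1$-saturated.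

The last sentence follows from (1): the closed span of the $f_n$ is isomorphic to $\ell_p$, which is infinite-dimensional and reflexive and so contains no copy of $\ell_1$. The case $p=q=2$ already settles the question.

**Theorem 2.**

1. If $\mathcal F$ is compact with finite Cantor–Bendixson rank ($\mathcal F^{(k)}=\emptyset$ for some $k<\omega$), then $X_{\mathcal F}^*$ is $\ell_1$-saturated. The families of Theorem 1 satisfy $\mathcal F^{(\omega)}=\{\emptyset\}$. So counterexamples occur already at the first infinite rank, and $X_{\mathcal F}$ then embeds in $C(\omega^\omega)$.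
2. For every countable $P\subset(1,\infty)$ there is one compact $\mathcal F$ with $\mathcal F^{(\omega)}=\{\emptyset\}$ such that $X_{\mathcal F}^*$ contains $\ell_p$ for all $p\in P$; equivalently, $X_{\mathcal F}$ has a quotient isomorphic to $\ell_q$ for each $q$ conjugate to some $p\in P$. On the other hand, for every compact $\mathcal F$, $X_{\mathcal F}^*$ contains $\ell_1$ and does not contain $c_0$. Thus, among $c_0$ and $\ell_p$ $(1\le p<\infty)$, exactly $c_0$ never embeds in the dual of a $c_0$-saturated combinatorial space.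

Here $C(\omega^\omega)$ denotes the continuous functions on the compact ordinal space $\omega^\omega+1$.

## 3. Bounded families and the Schreier family by hand

**Bounded families.** If $|F|\le k$ for all $F\in\mathcal F$, then $\|x\|_\infty\le\|x\|_{\mathcal F}\le k\|x\|_\infty$. So $X_{\mathcal F}$ is $c_0$ up to an equivalent norm, $X_{\mathcal F}^*\cong\ell_1$, and the dual is $\ell_1$-saturated.

**The Schreier family.** The sequence $(e_n^*)$ in $X_{\mathcal S}^*$ has no subsequence equivalent to the $\ell_1$-basis. Given $n_1<n_2<\cdots$, the set $\{n_{N+1},\dots,n_{2N}\}$ has $N$ elements and minimum at least $N+1$, so it lies in $\mathcal S$, and by (a)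
$$\Big\|\sum_{k=N+1}^{2N}e_{n_k}^*\Big\|_*\le1 .$$
Suitable blocks of $(e_n^*)$ do span $\ell_1$. Let $I_k=[2^k,2^{k+1})\cap\mathbb N$, $u_k=\chi_{I_k}\in X^*_{\mathcal S}$ and $x_k=2^{-k}\chi_{I_k}\in X_{\mathcal S}$. Since $|I_k|=2^k=\min I_k$, we have $I_k\in\mathcal S$ and $\|u_k\|_*\le1$. Also $u_k(x_k)=1$, and $u_k(x_l)=0$ for $k\ne l$. If $F\in\mathcal S$ has its minimum in $I_k$, then $|F|<2^{k+1}$, and on $F$ the vector $\sum_l\pm x_l$ has entries of modulus at most $2^{-k}$. So all finite sums $\sum\pm x_l$ have norm at most $2$. Testing $\sum c_ku_k$ on $\sum\operatorname{sgn}(c_k)x_k$ gives $\|\sum c_ku_k\|_*\ge\frac12\sum|c_k|$.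

This suggests a strategy: find an $\ell_1$-sequence in the dual by pairing it with a $c_0$-like sequence in $X_{\mathcal F}$.

## 4. Pairing with a $c_0$-sequence: finite rank, and where the argument stops

The strategy proves the first statement of Theorem 2(1). Let $\mathcal F$ be compact of finite rank.

**Step 1: $X_{\mathcal F}$ embeds in $C(\mathcal F)$.** The purpose of this step is to turn information on the topological space $\mathcal F$ into information on $X_{\mathcal F}$. It works for every compact $\mathcal F$. Send $x$ to the function $\hat x(F)=\sum_{k\in F}x(k)$ on $\mathcal F$. Then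
$$\tfrac12\|x\|_{\mathcal F}\le\sup_{F\in\mathcal F}|\hat x(F)|\le\|x\|_{\mathcal F}.\tag{2}$$
The right-hand inequality is clear. For the left-hand one, split $F$ into the parts where $x\ge0$ and where $x<0$. Both are in $\mathcal F$, and one of them carries at least half of $\sum_{k\in F}|x(k)|$. For $x\in c_{00}$ the function $\hat x$ is a finite combination of the continuous functions $F\mapsto\chi_F(k)$. For general $x\in X_{\mathcal F}$ it is a uniform limit of such functions, by (2) and density. So $x\mapsto\hat x$ is an isomorphic embedding into $C(\mathcal F)$.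

**Step 2: $X_{\mathcal F}$ embeds in $c_0$.** Here the finite rank enters. The space $\mathcal F$ is metrizable and compact. It is countable, because it consists of finite subsets of $\mathbb N$, and it is infinite, because it contains all singletons. By the Mazurkiewicz–Sierpiński theorem, an infinite countable compact metrizable space $K$ is homeomorphic to $\omega^\alpha l+1$, where $\alpha\ge1$ is the countable ordinal for which $K^{(\alpha)}$ is finite and nonempty, and $l=|K^{(\alpha)}|$. Finite rank means that $\alpha=m<\omega$. By Bessaga–Pełczyński (1960), $C(\omega^ml+1)\cong c_0$ for $1\le m,l<\omega$. So there are $T:X_{\mathcal F}\to c_0$ and $\delta>0$ with $\delta\|x\|_{\mathcal F}\le\|Tx\|_\infty\le\|x\|_{\mathcal F}$.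

**Step 3: $(e_n^*)$ is a basis of $X_{\mathcal F}^*$, and bounded block sequences of $(e_n)$ are weakly null.** The purpose is to be able to work with blocks in the dual. Recall that a basis is *shrinking* if $\|f|_{[e_k:k\ge n]}\|\to0$ for every functional $f$. The basis of $c_0$ is shrinking; that of $\ell_1$ is not, as $f=(1,1,\dots)$ shows. The space $c_0$ contains no $\ell_1$, since otherwise $\ell_1^*=\ell_\infty$ would be a quotient of the separable space $c_0^*=\ell_1$. So $X_{\mathcal F}$ contains no $\ell_1$, and by James's theorem its unconditional basis $(e_n)$ is shrinking. Both claims follow.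

**Step 4: blocks close to a given subspace.** Let $Y\subseteq X_{\mathcal F}^*$ be closed and infinite-dimensional. We replace elements of $Y$ by finitely supported functionals. Let $R_M=P_{[1,M]}^*$, so $\|R_M\|\le1$, and $R_My\to y$ for all $y\in X_{\mathcal F}^*$ by Step 3. Put $M_0=0$. Given $M_{n-1}$, the kernel of $R_{M_{n-1}}$ on $Y$ has finite codimension in $Y$, so there is $y_n\in Y$ with $\|y_n\|_*=1$ and $R_{M_{n-1}}y_n=0$. Choose $M_n>M_{n-1}$ with $\|y_n-R_{M_n}y_n\|_*\le2^{-n-1}$, and put $g_n=R_{M_n}y_n/\|R_{M_n}y_n\|_*$. Since $1-2^{-n-1}\le\|R_{M_n}y_n\|_*\le1$, normalizing moves the vector by at most $2^{-n-1}$, so $\|y_n-g_n\|_*\le2^{-n}$. The support of $g_n$ lies in $(M_{n-1},M_n]$.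

**Step 5: partners for the blocks.** We look for norming vectors. As $\operatorname{supp}g_n$ is finite and the projection onto it is contractive, $g_n$ attains its norm at some $x_n$ with $\|x_n\|_{\mathcal F}=1$, $\operatorname{supp}x_n\subseteq\operatorname{supp}g_n$, $g_n(x_n)=1$. Then $g_n(x_l)=0$ for $l\ne n$, and $(x_n)$ is weakly null by Step 3.

**Step 6: a $c_0$-like subsequence of $(x_n)$.** We claim that there are a subsequence and a constant $C$ with
$$\Big\|\sum_{k\in E}\pm x_{n_k}\Big\|_{\mathcal F}\le C\qquad\text{for all finite }E\text{ and all signs.}\tag{3}$$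
The vectors $Tx_n\in c_0$ have norm at most $1$ and tend to $0$ in each coordinate. So we can choose inductively $n_1<n_2<\cdots$ and $0=K_0<K_1<\cdots$ with $|Tx_{n_k}(i)|\le2^{-k}$ whenever $i\le K_{k-1}$ or $i>K_k$. A coordinate $i\in(K_{k-1},K_k]$ of $\sum_{l\in E}\pm Tx_{n_l}$ is then bounded by $|Tx_{n_k}(i)|+\sum_{l\ne k}2^{-l}\le2$. So (3) holds with $C=2/\delta$.

**Step 7: $\ell_1$ in $Y$.** Testing on $\sum_k\operatorname{sgn}(c_k)x_{n_k}$ and using (3), we get $\|\sum c_kg_{n_k}\|_*\ge C^{-1}\sum|c_k|$ for finitely supported $c$. Discard finitely many $k$ so that $\|y_{n_k}-g_{n_k}\|_*\le\frac1{2C}$. Then $\|\sum c_ky_{n_k}\|_*\ge\frac1{2C}\sum|c_k|$, while $\|\sum c_ky_{n_k}\|_*\le\sum|c_k|$ because the $y_n$ are normalized. So $Y$ contains $\ell_1$, and **the first statement of Theorem 2(1) is proved.**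

**The point of failure.** Without finite rank, Step 6 breaks. In $X_{\mathcal S}$ take $g_n=e_n^*$. Then $x_n=e_n$ is forced, and for every subsequence $\|\sum_{k=N+1}^{2N}e_{n_k}\|_{\mathcal S}=N$, so (3) fails. The natural repair is to pass to blocks. Since $X_{\mathcal F}$ is $c_0$-saturated, some block vectors $z_i=\sum_{n\in B_i}a_nx_n$ do satisfy (3). To conclude, one then needs functionals $h_i\in\operatorname{span}\{g_n:n\in B_i\}$ with $\|h_i\|_*\le1$ and $h_i(z_i)\ge\delta>0$. A functional that norms $z_i$ exists in $X_{\mathcal F}^*$, but nothing places it in the span of the $g_n$. In the Schreier example it happened to be there. The plan now is to build an $\mathcal F$ for which it is not.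

## 5. Spread-out functionals with levels and histories

We look for disjointly supported $f_n$ in a dual $X_{\mathcal F}^*$ that behave like the basis of $\ell_p$. The $f_n$ cannot be unit functionals.

**Remark.** *For no $\mathcal F$ and no infinite $M\subseteq\mathbb N$ is $(e_n^*)_{n\in M}$ equivalent to the basis of $\ell_p$, $1<p<\infty$.* Suppose $c\|b\|_p\le\|\sum_{n\in M}b_ne_n^*\|_*\le C\|b\|_p$ with $c>0$. By (a), $c|F\cap M|^{1/p}\le\|\chi_{F\cap M}\|_*\le1$ for $F\in\mathcal F$, so $|F\cap M|\le c^{-p}$. Then $\|x\|_{\mathcal F}\le c^{-p}\|x\|_\infty$ for $x$ supported on $M$. Testing on sign vectors gives $\|\sum_{n\in M} b_ne_n^*\|_*\ge c^p\sum|b_n|$, which contradicts the upper bound.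

So each $f_n$ will be spread over a finite set $A_n$, and a set in $\mathcal F$ will contain at most one point of each $A_n$. Call two points *compatible* if they may occur together in a set of $\mathcal F$. Consider what the two halves of (1) demand.

*Lower bound.* If $T$ is a finite set containing no two compatible points, then $\|\chi_T\|_{\mathcal F}\le1$. So for each $a\ge0$ in the unit ball of $\ell_q$ we want such a $T$ with $f_n(\chi_T)\gtrsim a_n$. To have all sizes of $a_n$ available, divide $A_n$ into *levels* $s=1,2,\dots,n$, where level $s$ carries $f_n$-mass $2^{-s}$. In $A_n$ use the level $s_n$ with $2^{-s_n}\approx a_n$, and delete those points that are compatible with a chosen level of an earlier $A_m$. If level $s$ of $A_m$ is compatible with a proportion $\pi_s$ of each later level, the proportion deleted is at most $\sum_m\pi_{s_m}$. With $\pi_s=2^{-qs}$ this is about $\sum a_m^q\le1$.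

*Upper bound.* By (a), we should write $\sum b_nf_n$ as a combination of indicators $\chi_F$, $F\in\mathcal F$, with bounded total weight. So $\mathcal F$ needs many sets of mutually compatible points. Here is the device: a point of $A_n$ carries a *history* $h$, a set of pairs (earlier index $m$, level $s$), and a point of level $s$ in $A_m$ is compatible with it exactly when $(m,s)\in h$. Histories are weighted as random sets, with $(m,s)\in h$ having probability $\pi_s$. Now toss independent coins $\zeta_{(m,s)}$ with success probability $\pi_s$. Let $h_n$ be the set of successes with index below $n$, and keep a point $(n,s,h_n)$ only if $\zeta_{(n,s)}=1$. Any two kept points of distinct indices are compatible automatically, and whether a point is kept is independent of its history.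

The exponents fit. Keeping level $s=r_n-j$ of $A_n$ produces, on average, mass $2^{-q(r_n-j)}\mu_n(h)$ at the point $(n,r_n-j,h)$, where $\mu_n(h)$ is the probability of the history $h$. In $\varepsilon_nf_n$ this point has mass $\varepsilon_n2^{-(r_n-j)}\mu_n(h)$. If $\varepsilon_n=2^{-(q-1)r_n}$, the ratio of the second to the first is $2^{-(q-1)j}$. It does not depend on $n$, and it is summable over $j\ge0$.

## 6. The family

Put $\pi_s=2^{-qs}$ for $s\ge1$, and for $n\in\mathbb N$
$$\Gamma_n=\{(m,s):1\le s\le m<n\},\qquad A_n=\{n\}\times\{1,\dots,n\}\times2^{\Gamma_n}.$$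
Each $A_n$ is finite. Let $\Omega=\bigsqcup_nA_n$, identified with $\mathbb N$ by enumerating $A_1,A_2,\dots$ successively. Let $\mu_n$ be the probability measure on $2^{\Gamma_n}$ under which the events $(m,s)\in h$ are independent with probability $\pi_s$. Define
$$f_n=\sum_{s=1}^n\ \sum_{h\subseteq\Gamma_n}2^{-s}\mu_n(h)\,e^*_{(n,s,h)}.\tag{4}$$
The $f_n$ are non-negative, finitely and disjointly supported, and by (b), $\|f_n\|_*\le\sum_{s=1}^n2^{-s}\le1$.

Let $\mathcal F$ consist of $\emptyset$ and all sets $F=\{(n,s_n,h_n):n\in D\}\subset\Omega$, with $\emptyset\ne D\subset\mathbb N$ finite (so $F$ has at most one point in each $A_n$), such that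
$$(m,s_m)\in h_n\quad\text{whenever }m<n\text{ are in }D,\tag{5}$$
$$|D|\le2^{q\min D}.\tag{6}$$

**Example ($q=2$).** $\Gamma_1=\emptyset$, so $A_1=\{(1,1,\emptyset)\}$ and $f_1=\frac12e^*_{(1,1,\emptyset)}$. $\Gamma_2=\{(1,1)\}$ and $\pi_1=\frac14$, so $A_2$ has four points and
$$f_2=\tfrac38e^*_{(2,1,\emptyset)}+\tfrac18e^*_{(2,1,\{(1,1)\})}+\tfrac3{16}e^*_{(2,2,\emptyset)}+\tfrac1{16}e^*_{(2,2,\{(1,1)\})}.$$
The point $(1,1,\emptyset)$ is compatible with the two points of $A_2$ whose history is $\{(1,1)\}$ and not with the other two. $\Gamma_3=\{(1,1),(2,1),(2,2)\}$ and $|A_3|=3\cdot8=24$.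

**Step 1: $\mathcal F$ is hereditary and covers $\Omega$.** Passing to a nonempty subset preserves (5). It does not increase $|D|$ and does not decrease $\min D$, so it preserves (6). Singletons satisfy both conditions.

**Step 2: $\mathcal F$ is compact.** We use the test from Section 1. Suppose $A\subseteq\Omega$ is infinite and all its finite subsets are in $\mathcal F$. Fix a point of $A$, say in $A_n$. Every finite subset of $A$ containing it has $\min D\le n$, hence at most $2^{qn}$ elements by (6). This is impossible for infinite $A$.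

Condition (6) cannot be dropped: the infinite set $\{(n,1,\Gamma_n):n\in\mathbb N\}$ has all its finite nonempty subsets satisfying (5).

By the quoted theorem, $X_{\mathcal F}$ is $c_0$-saturated.

**Step 3: reduction to $b\ge0$.** The $f_n$ are non-negative with disjoint supports, so $|\sum b_nf_n|=\sum|b_n|f_n$ pointwise. By (c) it suffices to prove (1) for $b\ge0$.

## 7. The lower estimate: sets without compatible pairs

Let $b\ge0$, $b\ne0$, be finitely supported in $\{3,4,\dots\}$.

**Step 1: the dual coefficients and their levels.** We look for a good test vector, so start from one for $\ell_p$. Put $a_n=(b_n/\|b\|_p)^{p-1}$. Then $\operatorname{supp}a=\operatorname{supp}b$, and, as $(p-1)q=p$,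
$$\sum a_n^q=1,\qquad\sum a_nb_n=\|b\|_p .$$
For $n\in\operatorname{supp}a$ let $s_n$ be the integer with $2^{-s_n}\le a_n/2<2^{-s_n+1}$. Since $a_n\le1$, we have $s_n\ge1$.

**Step 2: discarding coefficients too small for the available levels.** $A_n$ has only $n$ levels, so let $N=\{n\in\operatorname{supp}a:s_n\le n\}$. If $n\in\operatorname{supp}a\setminus N$, then $s_n\ge n+1$ and $a_n<4\cdot2^{-s_n}\le2^{1-n}$. As $b_n\le\|b\|_p$ and $n\ge3$,
$$\sum_{n\notin N}a_nb_n\le\|b\|_p\sum_{n\ge3}2^{1-n}=\tfrac12\|b\|_p,\qquad\text{so}\qquad\sum_{n\in N}a_nb_n\ge\tfrac12\|b\|_p.\tag{7}$$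
Starting the indices at $3$ makes this sum equal to $\frac12$.

**Step 3: the test vector.** Let $x\in c_{00}(\Omega)$ be the indicator function of
$$T=\big\{(n,s_n,h):n\in N,\ h\subseteq\Gamma_n,\ (m,s_m)\notin h\text{ for all }m\in N,\ m<n\big\}.$$
We claim $\|x\|_{\mathcal F}\le1$, i.e. $|F\cap T|\le1$ for $F\in\mathcal F$. Two distinct points of $F\cap T$ lie in different sets $A_m,A_n$, so they are $(m,s_m,h_m)$ and $(n,s_n,h_n)$ with $m<n$ in $N$. By (5), $(m,s_m)\in h_n$, which contradicts $(n,s_n,h_n)\in T$.

**Step 4: $f_n(x)\ge a_n/8$ for $n\in N$.** We must see that not too much of level $s_n$ was deleted. For $m\in N$, $m<n$, we have $1\le s_m\le m<n$, so $(m,s_m)\in\Gamma_n$. By independence under $\mu_n$,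
$$f_n(x)=2^{-s_n}\prod_{m\in N,\,m<n}(1-\pi_{s_m})\ge2^{-s_n}\Big(1-\sum_{m\in N}\pi_{s_m}\Big).$$
Since $2^{-s_m}\le a_m/2$, we have $\sum_{m\in N}\pi_{s_m}=\sum_{m\in N}2^{-qs_m}\le\sum_m(a_m/2)^q=2^{-q}\le\frac12$. Also $2^{-s_n}>a_n/4$. Hence
$$f_n(x)\ge\tfrac12\,2^{-s_n}\ge\tfrac18a_n\qquad(n\in N).\tag{8}$$

**Step 5: conclusion.** All $f_k(x)$ are $\ge0$, so by (8) and (7)
$$\Big\|\sum b_nf_n\Big\|_*\ge\sum_{n\in N}b_nf_n(x)\ge\tfrac18\sum_{n\in N}a_nb_n\ge\tfrac1{16}\|b\|_p .$$

**Example ($q=2$, $b=e_3+e_4$).** Here $a_3=a_4=1/\sqrt2$, $a_n/2\approx0.354$, so $s_3=s_4=2$ and $N=\{3,4\}$. $T$ consists of all eight points $(3,2,h)$ and of those $(4,2,h)$ with $(3,2)\notin h$. So $f_3(x)=\frac14$ and $f_4(x)=\frac14\big(1-\frac1{16}\big)=\frac{15}{64}$.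

## 8. The upper estimate: averaging random sets of compatible points

Let $b\in c_{00}$, $b\ge0$. By homogeneity assume $\|b\|_p\le1$.

**Step 1: discarding small coefficients.** Put $N=\{n:b_n\ge2^{-(q-1)n}\}$, a finite set. By (b) and $\|f_n\|_{\ell_1}\le1$,
$$\Big\|\sum_{n\notin N}b_nf_n\Big\|_*\le\sum_{n\ge1}2^{-(q-1)n}=\frac1{2^{q-1}-1}.$$

**Step 2: rounding the others.** We replace the coefficients by powers of $2^{-(q-1)}$, to match the levels. For $n\in N$ let $r_n$ be the least integer $r\ge1$ with $2^{-(q-1)r}\le b_n$, and put $\varepsilon_n=2^{-(q-1)r_n}$. By definition of $N$, $1\le r_n\le n$. Moreover $\varepsilon_n\le b_n\le2^{q-1}\varepsilon_n$: if $r_n\ge2$, minimality gives $b_n<2^{-(q-1)(r_n-1)}=2^{q-1}\varepsilon_n$, and if $r_n=1$, then $b_n\le1=2^{q-1}\varepsilon_n$. Since $(q-1)p=q$,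
$$\sum_{n\in N}2^{-qr_n}=\sum_{n\in N}\varepsilon_n^p\le\sum_nb_n^p\le1.\tag{9}$$
By (c), $\|\sum_Nb_nf_n\|_*\le2^{q-1}\|\sum_N\varepsilon_nf_n\|_*$. So the upper half of (1) follows from Step 1 and
$$\Big\|\sum_{n\in N}\varepsilon_nf_n\Big\|_*\le1+\frac2{1-2^{1-q}},\tag{10}$$
which we now prove. If $N=\emptyset$ it is trivial, so assume $N\ne\emptyset$.

**Step 3: the random sets.** On a finite probability space take independent $\zeta_{(m,s)}\in\{0,1\}$, $1\le s\le m\le\max N$, with $\mathbb P(\zeta_{(m,s)}=1)=\pi_s$. For $n\in N$ let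
$$h_n=\{(m,s)\in\Gamma_n:\zeta_{(m,s)}=1\},$$
a random history with distribution $\mu_n$. For integers $0\le j<\max_Nr_n$ let
$$N_j=\{n\in N:r_n>j\},\quad D_j=\{n\in N_j:\zeta_{(n,r_n-j)}=1\},\quad F_j=\{(n,r_n-j,h_n):n\in D_j\}.$$
For $n\in N_j$ we have $1\le r_n-j\le n$, so these are points of $A_n$. The point of the definition is that $F_j$ *always satisfies (5)*: if $m<n$ are in $D_j$, then $(m,r_m-j)\in\Gamma_n$ and $\zeta_{(m,r_m-j)}=1$, i.e. $(m,r_m-j)\in h_n$.

**Step 4: averaging the $F_j$ gives back $\sum\varepsilon_nf_n$.** The set $h_n$ depends only on the $\zeta_{(m,\cdot)}$ with $m<n$, so it is independent of $\zeta_{(n,r_n-j)}$. Hence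
$$\mathbb P\big((n,s,h)\in F_j\big)=\begin{cases}2^{-qs}\mu_n(h)&\text{if }n\in N_j\text{ and }s=r_n-j,\\0&\text{otherwise.}\end{cases}\tag{11}$$
Fix $n\in N$ and $1\le s\le r_n$. Only $j=r_n-s$ contributes to the following sum, and
$$\sum_j2^{-(q-1)j}\,\mathbb P\big((n,s,h)\in F_j\big)=2^{-(q-1)(r_n-s)}2^{-qs}\mu_n(h)=\varepsilon_n2^{-s}\mu_n(h),$$
which is the value of $\varepsilon_nf_n$ at $(n,s,h)$. For $s>r_n$ the sum is $0$. Therefore
$$\sum_{n\in N}\varepsilon_nf_n=\sum_j2^{-(q-1)j}\,\mathbb E\,\chi_{F_j}+u,\qquad u=\sum_{n\in N}\varepsilon_n\sum_{r_n<s\le n}\ \sum_{h\subseteq\Gamma_n}2^{-s}\mu_n(h)\,e^*_{(n,s,h)}.\tag{12}$$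

**Example ($q=2$, $b=(e_3+e_4)/\sqrt2$).** Then $r_3=r_4=1$, $\varepsilon_3=\varepsilon_4=\frac12$, and only $j=0$ occurs. $F_0$ contains $(n,1,h_n)$ exactly when $\zeta_{(n,1)}=1$, so $\mathbb E\chi_{F_0}$ is $\frac14\mu_n(h)$ at $(n,1,h)$. This equals $\varepsilon_n2^{-1}\mu_n(h)$. The levels $s\ge2$ go into $u$.

**Step 5: the remainder.** By (b) and (9),
$$\|u\|_*\le\sum_{n\in N}\varepsilon_n\sum_{s>r_n}2^{-s}=\sum_{n\in N}\varepsilon_n2^{-r_n}=\sum_{n\in N}2^{-qr_n}\le1 .$$

**Step 6: $F_j$ is a union of few members of $\mathcal F$.** $F_j$ satisfies (5) but may violate (6), so we cut it. Let $L_j=\lceil2^{qj}\rceil$. Then $L_j\le2\cdot2^{qj}\le2^{q(j+1)}$. Split $F_j$ into at most $1+|F_j|/L_j\le1+2^{-qj}|D_j|$ pieces of size at most $L_j$. Every nonempty piece satisfies (5). Every $n\in D_j$ satisfies $n\ge r_n\ge j+1$, so the minimal index of a piece is at least $j+1$, and the size of the piece is at most $2^{q(j+1)}$. This is (6). So the pieces belong to $\mathcal F$, and by (a)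
$$\|\chi_{F_j}\|_*\le1+2^{-qj}|D_j| .$$

**Step 7: the expected number of pieces is bounded.** By (9),
$$\mathbb E|D_j|=\sum_{n\in N_j}\pi_{r_n-j}=2^{qj}\sum_{n\in N_j}2^{-qr_n}\le2^{qj}.$$
The expectation is a finite convex combination, so $\|\mathbb E\chi_{F_j}\|_*\le\mathbb E\|\chi_{F_j}\|_*\le2$.

**Step 8: conclusion.** By (12) and Steps 5 and 7,
$$\Big\|\sum_{n\in N}\varepsilon_nf_n\Big\|_*\le1+2\sum_{j\ge0}2^{-(q-1)j}=1+\frac2{1-2^{1-q}},$$
which is (10). Together with Steps 1 and 2 this gives $\|\sum b_nf_n\|_*\le C_q$ when $\|b\|_p\le1$. **Theorem 1 is proved.** For $q=2$ the constant is $2(1+4)+1=11$.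

## 9. The families of Theorem 1 have rank just above all finite ranks

We prove the second statement of Theorem 2(1). Let $\mathcal F$ be a family from Section 6, and for nonempty $F=\{(n,s_n,h_n):n\in D\}\in\mathcal F$ write $n(F)=\min D$.

**Step 1: nonempty sets disappear after finitely many derivatives.** We claim: *if $\emptyset\ne F\in\mathcal F^{(k)}$, then $|F|\le2^{qn(F)}-k$.* For $k=0$ this is (6). Suppose it holds for $k$, and let $\emptyset\neq F\in\mathcal F^{(k+1)}$. There are $G_i\in\mathcal F^{(k)}\setminus\{F\}$ with $G_i\to F$. For large $i$, $G_i$ agrees with $F$ on the finite set $F\cup\bigcup_{m\le n(F)}A_m$. So $G_i\supsetneq F$, and $G_i$ has no point in $A_m$ for $m<n(F)$, whence $n(G_i)=n(F)$. Therefore $|F|+1\le|G_i|\le2^{qn(F)}-k$, which is the claim for $k+1$. Consequently $\mathcal F^{(\omega)}\subseteq\{\emptyset\}$.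

**Step 2: $\mathcal F^{(\omega)}$ is not empty.** Here Section 4 and Theorem 1 work together. If $\mathcal F^{(\omega)}=\bigcap_k\mathcal F^{(k)}$ were empty, then by compactness some $\mathcal F^{(k)}$, $k<\omega$, would be empty, and $X_{\mathcal F}^*$ would be $\ell_1$-saturated by the first statement of Theorem 2(1). This contradicts Theorem 1. So $\mathcal F^{(\omega)}=\{\emptyset\}$.

**Step 3: the embedding in $C(\omega^\omega)$.** $\mathcal F$ is infinite, countable, compact and metrizable, and $\mathcal F^{(\omega)}$ is a single point. By Mazurkiewicz–Sierpiński, $\mathcal F$ is homeomorphic to $\omega^\omega+1$. By Step 1 of Section 4, $X_{\mathcal F}$ embeds in $C(\mathcal F)\cong C(\omega^\omega)$. **Theorem 2(1) is proved.**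

## 10. Many exponents at once, quotients, and the exclusion of $c_0$

We prove Theorem 2(2). We may assume $P\ne\emptyset$, since for $P=\emptyset$ the family for $P=\{2\}$ serves.

**Step 1: the family.** Split $\mathbb N$ into infinite sets $\Omega_p$ $(p\in P)$, realize the family of Theorem 1 for $p$ as a family $\mathcal F_p$ on $\Omega_p$ by a bijection, and let $\mathcal F=\bigcup_{p\in P}\mathcal F_p$. It is hereditary and covers $\mathbb N$. A nonempty member of $\mathcal F$ lies in exactly one $\Omega_p$ and belongs to that $\mathcal F_p$.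

**Step 2: $\mathcal F$ is compact.** Let $A\in\overline{\mathcal F}$ be nonempty. All finite subsets of $A$ are in $\mathcal F$. In particular any two points of $A$ lie in a common $\Omega_p$, so $A\subseteq\Omega_p$ for one $p$, and all finite subsets of $A$ are in $\mathcal F_p$. They approximate $A$, and $\mathcal F_p$ is closed, so $A\in\mathcal F_p\subseteq\mathcal F$.

**Step 3: the rank.** If $\emptyset\ne F\in\mathcal F_p$ and $k\in F$, then $\{G\in\mathcal F:k\in G\}$ is a neighborhood of $F$ in $\mathcal F$ contained in $\mathcal F_p$. So, by induction on $i$, a nonempty $F\in\mathcal F_p$ lies in $\mathcal F^{(i)}$ if and only if it lies in $\mathcal F_p^{(i)}$. By Section 9 no nonempty set is in $\mathcal F^{(\omega)}$. On the other hand, derivatives are monotone in the space, so $\emptyset\in\mathcal F_p^{(\omega)}\subseteq\mathcal F^{(\omega)}$. Thus $\mathcal F^{(\omega)}=\{\emptyset\}$.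

**Step 4: $\ell_p$ in the dual.** For $x$ supported in $\Omega_p$ we have $\|x\|_{\mathcal F}=\|x\|_{\mathcal F_p}$, so $X_{\mathcal F_p}$ is the range of the contractive projection $P_{\Omega_p}$ on $X_{\mathcal F}$. Hence $f\mapsto f\circ P_{\Omega_p}$ embeds $X_{\mathcal F_p}^*$ isometrically in $X_{\mathcal F}^*$. By Theorem 1, $X_{\mathcal F}^*$ contains $\ell_p$ for each $p\in P$.

**Step 5: equivalence with quotients.** This step shows that $X_{\mathcal F}^*$ contains $\ell_p$ if and only if $X_{\mathcal F}$ has a quotient isomorphic to $\ell_q$. Let $(f_n)\subset X_{\mathcal F}^*$ be equivalent to the $\ell_p$-basis, with upper constant $C$. For $x\in X_{\mathcal F}$ and $b\in c_{00}$, $|\sum b_nf_n(x)|\le C\|b\|_p\|x\|_{\mathcal F}$, so $Qx=(f_n(x))_n$ defines a bounded operator $Q:X_{\mathcal F}\to\ell_q$. Its adjoint is $Q^*b=\sum b_nf_n$, an isomorphic embedding of $\ell_p$. An operator whose adjoint is bounded below is onto, so $Q$ is onto and $\ell_q$ is isomorphic to a quotient of $X_{\mathcal F}$. Conversely, if $Q$ maps $X_{\mathcal F}$ onto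 $\ell_q$, then $Q^*$ embeds $\ell_q^*=\ell_p$ in $X_{\mathcal F}^*$.

**Step 6: $\ell_1$ always embeds in the dual, $c_0$ never does.** Let $\mathcal F$ now be any compact family. $X_{\mathcal F}$ is separable and, being $c_0$-saturated, contains a copy of $c_0$. This copy is complemented by Sobczyk's theorem, so $X_{\mathcal F}^*$ contains $c_0^*=\ell_1$. If $X_{\mathcal F}^*$ contained $c_0$, then by Bessaga–Pełczyński (1958) $X_{\mathcal F}$ would contain a complemented copy of $\ell_1$. This is impossible in a $c_0$-saturated space, because $\ell_1$ contains no $c_0$.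

So $c_0$ never embeds in the dual of a $c_0$-saturated combinatorial space. The space $\ell_1$ always does, and each $\ell_p$ with $1<p<\infty$ does for a suitable compact $\mathcal F$. **Theorem 2(2) is proved.**
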